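\title{Complete Fr\'echet--Urysohn topological vector spaces\\ and the Baire property}

\begin{abstract}
Must a complete, or sequentially complete, topological vector space be a Baire space if it is Fr\'echet--Urysohn, or $\kappa$-Fr\'echet--Urysohn? We construct in ZFC a complete $\kappa$-Fr\'echet--Urysohn space that is the union of an increasing sequence of proper closed subspaces, and under CH a complete Fr\'echet--Urysohn space of countably infinite dimension. Neither is Baire. So the answer is negative for $\kappa$-Fr\'echet--Urysohn spaces and, in view of a known consistency result, undecidable in ZFC for Fr\'echet--Urysohn spaces. On the positive side, every sequentially complete $\kappa$-Fr\'echet--Urysohn space of character less than $\mathfrak b$ is Baire, and under CH this bound is optimal.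
\end{abstract}

\section{The question and the answers}\label{sec:intro}

A \emph{topological vector space} (tvs) is a Hausdorff vector space over $\mathbb K\in\{\mathbb R,\mathbb C\}$ with a topology that makes addition and scalar multiplication continuous. A net $(z^\lambda)$ in a tvs is \emph{Cauchy} if for every neighborhood $V$ of $0$ there is $\lambda_0$ with $z^\lambda-z^\mu\in V$ for all $\lambda,\mu\ge\lambda_0$. The space is \emph{complete} if every Cauchy net converges, \emph{sequentially complete} if every Cauchy sequence converges, and \emph{Baire} if the intersection of any sequence of open dense sets is dense. A topological space $X$ is \emph{Fr\'echet--Urysohn} (FU) if for every $A\subseteq X$ and every $x\in\overline A$ some sequence in $A$ converges to $x$, and \emph{$\kappa$-Fr\'echet--Urysohn} ($\kappa$-FU) if this holds for every \emph{open} set $A$. Metrizable spaces are FU, and FU spaces are $\kappa$-FU.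

A complete metrizable tvs is Baire, and the proof constructs nothing but a sequence. To find a point outside the closed nowhere dense sets $F_1,F_2,\dots$, one steps off $F_1$, then makes a smaller step off $F_2$, and so on, and completeness provides the limit. The FU property keeps from metrizability the possibility of reaching closures by sequences. The sets whose closures matter in this argument are the complements of the $F_k$, which are open, so even the $\kappa$-FU property supplies a null sequence of admissible steps at each stage. One would therefore guess that metrizability can be weakened to either property. Three known results support the guess. K\c{a}kol and S\'anchez Ruiz proved that every sequentially complete FU locally convex space is Baire. More generally, every locally complete $\kappa$-FU locally convex space is Baire. (A locally convex space is locally complete if the span of each closed bounded absolutely convex set $B$ is a Banach space under the gauge of $B$; sequentially complete locally convex spaces have this property.) Finally, it is consistent with ZFC that every sequentially complete FU tvs is Baire.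 The following problem is posed in \cite{GOR}.

\begin{quote}
\textbf{Problem.} Let $E$ be a (sequentially) complete ($\kappa$-)Fr\'echet--Urysohn tvs. Is $E$ Baire?
\end{quote}

The parentheses give four variants: complete or sequentially complete, FU or $\kappa$-FU. We settle all four. Our counterexamples fail to be Baire in the strongest linear way: they are countable unions of proper closed subspaces.

\begin{theorem}[ZFC]\label{thm:zfc}
There is a complete $\kappa$-FU tvs which is the union of an increasing sequence of proper closed linear subspaces, and hence is not Baire.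
\end{theorem}

\begin{theorem}[CH]\label{thm:ch}
There is a complete FU tvs of countably infinite algebraic dimension. It is a countable union of proper closed (finite-dimensional) subspaces, and hence is not Baire.
\end{theorem}

The character $\chi(E)$ of a tvs $E$ is the least size of a base at $0$. For $f,h\in\omega^\omega$ write $f\le^*h$ if $f(n)\le h(n)$ for all but finitely many $n$, and let $\mathfrak b$ be the least size of a subset of $\omega^\omega$ with no $\le^*$-upper bound. A countable family $\{f_n\}$ is bounded by $h(n)=\max_{i\le n}f_i(n)$, and $\omega^\omega$ itself is unbounded, so $\omega_1\le\mathfrak b\le\mathfrak c$.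

\begin{theorem}[ZFC]\label{thm:small}
Every sequentially complete $\kappa$-FU tvs $E$ with $\chi(E)<\mathfrak b$ is Baire. Under CH the bound is optimal, even for complete FU spaces: there is a complete FU tvs with $\chi(E)=\mathfrak b$ that is not Baire.
\end{theorem}

\begin{corollary}\label{cor:answer}
For complete $\kappa$-FU and for sequentially complete $\kappa$-FU spaces the answer to the Problem is negative in ZFC. For complete FU and for sequentially complete FU spaces the question is undecidable in ZFC: the answer is negative under CH, and it is consistent that it is positive.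
\end{corollary}

\begin{proof}
Complete spaces are sequentially complete. So the space of Theorem~\ref{thm:zfc} serves for both $\kappa$-FU variants, the space of Theorem~\ref{thm:ch} serves under CH for both FU variants, and the consistency result quoted above covers complete spaces as well.
\end{proof}

We prove the positive result first (Section~\ref{sec:small}), because it shows what a counterexample has to defeat. Section~\ref{sec:convex} isolates the role of local convexity and works out by hand the device behind both constructions. Theorem~\ref{thm:ch} is proved in Section~\ref{sec:ch} and Theorem~\ref{thm:zfc} in Section~\ref{sec:zfc}.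

\section{Conventions and standard facts}\label{sec:facts}

We write $\varphi$ for the space of finitely supported sequences in $\mathbb K^\omega$, with unit vectors $b_0,b_1,\dots$, and $\varphi_n=\operatorname{span}\{b_0,\dots,b_n\}$. We regard $\varphi$ as a subspace of $\ell_1$, whose norm is denoted by $\|\cdot\|$. A \emph{null sequence} is a sequence converging to $0$. By translation, the FU and $\kappa$-FU properties of a tvs need only be checked at the point $0$.

Without local convexity, seminorms are replaced by the following functionals. An \emph{F-seminorm} on a vector space $E$ is a map $q:E\to[0,\infty)$ with $q(u+v)\le q(u)+q(v)$, with $q(tu)\le q(u)$ for $|t|\le1$, and with $q(tu)\to0$ as $t\to0$. It is an \emph{F-norm} if $q(u)=0$ only for $u=0$. The first two conditions give $q(tu)\le n\,q(u)$ whenever $|t|\le n\in\omega$. We use these textbook facts.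

\begin{itemize}
\item[(F1)] A family of F-seminorms that separates points defines a tvs topology, with the finite intersections of sets $\{q<\varepsilon\}$ as a base of open neighborhoods of $0$. Every tvs topology arises in this way. A tvs is metrizable if and only if it has a countable base at $0$, and then its topology is given by a single F-norm.
\item[(F2)] If $V_0,V_1,\dots$ are balanced absorbing sets with $V_{l+1}+V_{l+1}\subset V_l$ and $\bigcap_lV_l=\{0\}$, they form a base at $0$ of a metrizable tvs topology.
\item[(F3)] A finite-dimensional subspace of a tvs is closed and carries the Euclidean topology.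
\item[(F4)] A metrizable tvs is a dense subspace of a complete metrizable tvs, its completion. A complete metrizable tvs is Baire.
\item[(F5)] If $W$ is a neighborhood of $0$, then $\overline A\subset A+W$ for every set $A$: for $x\in\overline A$ the neighborhood $x-W$ of $x$ meets $A$.
\item[(F6)] A subspace with an interior point contains a neighborhood of $0$, which is absorbing, so it is the whole space. Hence if $E=\bigcup_mE_m$ with proper closed subspaces $E_m$, the sets $E\setminus E_m$ are open and dense with empty intersection, and $E$ is not Baire.
\end{itemize}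

\section{Small character: the Baire argument with null sequences}\label{sec:small}

In a metrizable space one makes the steps $x_k$ of the Baire argument summable by demanding $|x_k|<2^{-k}$. In a $\kappa$-FU space we have at stage $k$ only a null sequence of admissible steps, and it depends on the steps already made; the candidates are thus indexed by the tree $\omega^{<\omega}$ of finite sequences of integers. Each neighborhood $V$ of $0$ prescribes, at each node, how far out in the null sequence one has to go. That is a function from the countable tree to $\omega$, and fewer than $\mathfrak b$ such functions can be obeyed at once, up to finitely many exceptions.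

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:small}]
Suppose that $E$ is not Baire. There are open dense sets $O_n$ and a nonempty open set $G$ with $G\cap\bigcap_nO_n=\emptyset$, and after a translation $0\in G$. Since $E=\bigcup_{m\ge1}mG$ and $G\subset\bigcup_n(E\setminus O_n)$, the space $E$ is the union of the closed nowhere dense sets $m(E\setminus O_n)$. Taking finite unions, we write $E=\bigcup_{k\ge1}F_k$ with $F_k$ closed, nowhere dense and increasing.

Let $\mathcal B$ be a base of balanced neighborhoods of $0$ with $|\mathcal B|<\mathfrak b$. For every neighborhood $V$ of $0$ fix neighborhoods $V^0=V,V^1,V^2,\dots$ of $0$ with $V^{l+1}+V^{l+1}\subset V^l$. Then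
\begin{equation}\label{eq:telescope}
V^{l+1}+V^{l+2}+\dots+V^m\subset V^l\qquad(m>l),
\end{equation}
by downward induction on $l$: $V^m\subset V^{m-1}$, and if $V^{l+2}+\dots+V^m\subset V^{l+1}$, the whole sum lies in $V^{l+1}+V^{l+1}$.

\emph{The tree of candidates.} By recursion on the length $|t|$ of $t\in\omega^{<\omega}$ we define points $s_t\in E$ and null sequences $(y^t_j)_{j\in\omega}$. Put $s_\emptyset=0$. Given $s_t$ with $|t|=k-1$, the set $E\setminus(F_k-s_t)$ is open and dense, so by the $\kappa$-FU property it contains a null sequence $(y^t_j)_j$. Put $s_{t^\frown j}=s_t+y^t_j$; then $s_{t^\frown j}\notin F_k$. For $V\in\mathcal B$ let $f_V(t)$ be the least $J$ such that $y^t_j\in V^{|t|+1}$ for all $j\ge J$. As $|\mathcal B|<\mathfrak b$ and $\omega^{<\omega}$ is countable, there is $h:\omega^{<\omega}\to\omega$ such that for each $V\in\mathcal B$ we have $f_V(t)\le h(t)$ for all but finitely many $t$.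

\emph{The branch.} We choose $j_1,j_2,\dots$ recursively and write $t_k=(j_1,\dots,j_k)$ and $x_k=y^{t_{k-1}}_{j_k}$, so that $s_{t_k}=x_1+\dots+x_k$. Let $j_1$ be arbitrary. Once $j_k$ is chosen, pick a neighborhood $W_k$ of $0$ with $(s_{t_k}+W_k)\cap F_k=\emptyset$, and choose $j_{k+1}\ge h(t_k)$ so large that $x_{k+1}\in W_i^{\,k+2-i}$ for $1\le i\le k$.

Let $V\in\mathcal B$. The nodes $t_k$ are distinct, so $j_k\ge h(t_{k-1})\ge f_V(t_{k-1})$, and hence $x_k\in V^k$, for all large $k$. By \eqref{eq:telescope}, $s_{t_m}-s_{t_n}\in V^n\subset V$ for $m>n$ and $n$ large. Thus $(s_{t_k})$ is a Cauchy sequence; let $x$ be its limit. Fix $i\ge1$. For $m>i$ we have $s_{t_m}-s_{t_i}=x_{i+1}+\dots+x_m\in W_i^2+\dots+W_i^{\,m+1-i}\subset W_i^1$. By (F5), $x-s_{t_i}\in\overline{W_i^1}\subset W_i^1+W_i^1\subset W_i$, so $x\notin F_i$. This holds for all $i$, which contradicts $E=\bigcup_iF_i$.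
\end{proof}

The bound on $\chi(E)$ was used only to find $h$, and sequential completeness only to find $x$. Completeness cannot be dropped: $(\varphi,\|\cdot\|)$ is metrizable and not Baire. The optimality assertion is proved at the end of Section~\ref{sec:ch}.

\section{What local convexity contributes}\label{sec:convex}

A counterexample must have many null sequences, and yet no choice of steps from them may be summable. For spaces that are unions of chains of closed subspaces, the tension between the two demands takes a simple form.

\begin{proposition}\label{prop:convex}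
Let $E$ be a tvs and $E=\bigcup_{m\ge1}E_m$ with proper closed subspaces $E_1\subset E_2\subset\cdots$.
\begin{enumerate}
\item[(a)] If $E$ is $\kappa$-FU, some null sequence in $E$ is contained in no $E_m$.
\item[(b)] If $E$ is locally convex and sequentially complete, every null sequence is contained in some $E_m$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By (F1) there are a continuous F-seminorm $q$ and a point $x$ with $q(x)>0$. Let $U=\bigcup_mU_m$, where $U_m=\{q>1/m\}\setminus E_m$ is open. An open neighborhood $V$ of $0$ contains some $x/n$, and $q(x/n)\ge q(x)/n>0$. So $V\cap\{q>1/m\}$ is a nonempty open set for some $m$, and it is not contained in $E_m$ by (F6). Hence $0\in\overline U$. Take a null sequence $y_j\in U_{m_j}$. Then $1/m_j<q(y_j)\to0$, so $m_j\to\infty$, and $y_j\notin E_{m_j}$.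

(b) Let $(y_j)$ be null. For a continuous seminorm $q$ put $c=\sup_jq(y_j)<\infty$. For $t\in\ell_1$ the bound $q(\sum_{j=m}^nt_jy_j)\le c\sum_{j=m}^n|t_j|$ shows that $Tt=\sum_jt_jy_j$ converges and $q(Tt)\le c\|t\|$. So $T:\ell_1\to E$ is linear and continuous, and $\ell_1$ is the union of the closed subspaces $T^{-1}(E_m)$. As $\ell_1$ is Baire, (F6) gives $T^{-1}(E_m)=\ell_1$ for some $m$, and then all $y_j$ lie in $E_m$.
\end{proof}

Convexity thus makes every null sequence summable after scaling by any $t\in\ell_1$. The space $\varphi=\bigcup_n\varphi_n$, which by (F3) and (F6) is not Baire in any tvs topology, shows the two extremes.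

\begin{example}\label{ex:two}
In the norm topology $\varphi$ is metrizable, hence FU, and not complete. Now give $\varphi$ the box topology, defined by the norms $u\mapsto\max_n|u_n|/\varepsilon_n$, where $(\varepsilon_n)$ runs through all positive sequences. A Cauchy net $(z^\lambda)$ converges coordinatewise to some $w\in\mathbb K^\omega$, and for each $(\varepsilon_n)$ there is $\lambda_0$ with $|z^\lambda_n-w_n|\le\varepsilon_n$ for all $n$ and all $\lambda\ge\lambda_0$. Taking $\varepsilon_n=|w_n|/2$ where $w_n\ne0$, we see that the support of $w$ lies in the finite support of $z^{\lambda_0}$. So $w\in\varphi$ and $z^\lambda\to w$. The box topology is complete and locally convex, and by Proposition~\ref{prop:convex} it is not $\kappa$-FU.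
\end{example}

The box topology removes each point $w\in\ell_1\setminus\varphi$ by means of a neighborhood $U$ of $0$ such that $w$ lies in the $\ell_1$-closure of no translate $x+U$; but it destroys the null sequences. The next example removes one point and keeps one null sequence.

\begin{example}\label{ex:count}
Let $w=\sum_n2^{-n}b_n\in\ell_1\setminus\varphi$ and $y_n=b_n/(n+1)$. We look for a metrizable vector topology $\tau'$ on $\varphi$, finer than the norm topology, in which $(y_n)$ is still null, and for a $\tau'$-neighborhood $U$ of $0$ with $w\notin\overline{x+U}$ (closure in $\ell_1$) for all $x\in\varphi$.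

No convex $U$ works. Take $N$ with $y_n\in U$ for $n\ge N$ and $\sum_{n\ge N}(n+1)2^{-n}\le1$. Then $\sum_{n=N}^M2^{-n}b_n=\sum_{n=N}^M(n+1)2^{-n}y_n\in U$ for all $M$, so $w\in\overline{x+U}$ for $x=\sum_{n<N}2^{-n}b_n$.

A nonconvex $U$ does work. Let
\[
q(u)=\sum_n\frac1{n+1}\min\{1,2^n|u_n|\}\qquad(u\in\varphi).
\]
The function $t\mapsto\min\{1,c|t|\}$ is subadditive, monotone in $|t|$ and continuous, so $q$ is an F-norm. Let $\tau'$ be given by $\|\cdot\|+q$ and let $U=\{q\le1\}$. Since $q(y_n)\le1/(n+1)$, the sequence $(y_n)$ is $\tau'$-null. Suppose $u^j\in U$ and $x+u^j\to w$ in $\ell_1$, with $x\in\varphi_N$. Then $u^j_n\to2^{-n}$ for $n>N$, so $1\ge\limsup_jq(u^j)\ge\sum_{n=N+1}^M\frac1{n+1}$ for every $M$, which is false.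
\end{example}

Because of the truncation, $q$ ignores how large a far coordinate is, and this saves the null sequence; but $q$ \emph{counts} the coordinates in use, and this excludes the infinite sum. Both constructions below rest on such counting.

\section{A complete Fr\'echet--Urysohn topology on $\varphi$ under CH}\label{sec:ch}

We refine the norm topology of $\varphi$ in $\omega_1$ steps, through metrizable topologies. At each step we promise to keep one more null sequence, which will give the FU property, and we remove one more point of an earlier completion, which will give completeness. The lemma does for countably many promises and an arbitrary point what Example~\ref{ex:count} did for one promise and one point. It involves two topologies because the points of the completion at stage $\beta$ can only be treated one at a time, at later stages. For a metrizable vector topology $\tau$ on $\varphi$ let $\widehat\varphi_\tau$ denote the completion.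

\begin{lemma}\label{lem:step}
Let $\rho\subset\tau$ be metrizable vector topologies on $\varphi$, let $S_i$ $(i\in\omega)$ be $\tau$-null sequences in $\varphi$, and let $w\in\widehat\varphi_\rho\setminus\varphi$. There are a metrizable vector topology $\tau'\supset\tau$ on $\varphi$ in which all $S_i$ are null and a $\tau'$-neighborhood $U$ of $0$ such that $w\notin\overline{x+U}$ (closure in $\widehat\varphi_\rho$) for every $x\in\varphi$.
\end{lemma}

\begin{proof}
Let $|\cdot|_\rho$ be an F-norm defining the topology of $\widehat\varphi_\rho$. Adding $|\cdot|_\rho$ to an F-norm that defines $\tau$, we get an F-norm $|\cdot|$ defining $\tau$ with $|\cdot|_\rho\le|\cdot|$ on $\varphi$.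

There are no coordinates to count now, so we count summands instead: we exhaust $\varphi$ by compact sets $C_n$ made of sums of a bounded number of terms. Put
\[
P_n=\bigcup_{i\le n}\{ts:\ |t|\le n+1,\ s\in S_i\cup\{0,b_i\}\},\qquad C_n=P_n+\dots+P_n\quad(2^n\text{ summands}).
\]
Each set $S_i\cup\{0,b_i\}$ is $\tau$-compact, so $P_n$ and $C_n$ are $\tau$-compact, and they are balanced. From $0\in P_n\subset P_{n+1}$ we get $C_n\subset C_n+C_n\subset C_{n+1}$, and by induction $C_0+\dots+C_n\subset C_{n+1}$. A vector $\sum_{i\le N}t_ib_i$ lies in $C_n$ as soon as $n\ge N$ and $n+1\ge\max_i|t_i|$, so $\bigcup_nC_n=\varphi$. Since $\rho\subset\tau$, the set $C_n$ is compact in $\widehat\varphi_\rho$, and it does not contain $w$. Hence there are $r_0\ge r_1\ge\dots>0$ with $|w-c|_\rho\ge2r_n$ for all $c\in C_n$.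

The new neighborhoods consist of finite sums whose $n$-th summand lies in $C_n$ and is small compared with the distance from $w$ to the next sets. Let $\delta_n=2^{-n}r_{n+1}$ and, for $l\in\omega$,
\[
G^l_n=\{x\in C_n:\ |x|\le2^{-l}\delta_{n+l}\},\qquad U^l=\bigcup_m\,(G^l_0+\dots+G^l_m).
\]
The sets $G^l_n$ and $U^l$ are balanced. If $x\in C_n$, then $tx\in G^l_n$ for small $t$, so $U^l$ is absorbing. Moreover
\[
G^{l+1}_n+G^{l+1}_n\subset\{x\in C_{n+1}:\ |x|\le2^{-l}\delta_{n+1+l}\}=G^l_{n+1},
\]
so $U^{l+1}+U^{l+1}\subset U^l$. By (F2) the sets $U^l\cap\{|x|<2^{-l}\}$ form a base at $0$ of a metrizable vector topology $\tau'\supset\tau$. The sequence $S_i$ lies in $P_i\subset C_i$ and is $\tau$-null, so for every $l$ it is eventually in $G^l_i\cap\{|x|<2^{-l}\}$. Thus $S_i$ is $\tau'$-null.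

Let $U=U^0$ and $x\in C_N$. An element of $x+U$ has the form $x+g_0+\dots+g_m$ with $g_n\in G^0_n$, and by adding zeros we may assume $m>N$. The initial part satisfies $x+g_0+\dots+g_N\in C_N+C_{N+1}\subset C_{N+2}$, so its distance from $w$ is at least $2r_{N+2}$. The rest satisfies
\[
|g_{N+1}+\dots+g_m|_\rho\le\sum_{n>N}2^{-n}r_{n+1}\le r_{N+2}.
\]
So every element of $x+U$ has $|\cdot|_\rho$-distance at least $r_{N+2}$ from $w$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ch}]
\emph{Bookkeeping.} There are $\mathfrak c^\omega=\mathfrak c=\omega_1$ countable subsets of $\varphi$; list them as $A_\alpha$, $\alpha<\omega_1$. Fix a surjection $\alpha\mapsto(\beta(\alpha),\gamma(\alpha))$ of $\omega_1$ onto $\omega_1\times\omega_1$ with $\beta(\alpha)\le\alpha$. (Take a map under which every pair has uncountably many preimages, and change its value to $(0,0)$ where $\beta(\alpha)>\alpha$.) If $\tau$ is a metrizable vector topology on $\varphi$, then $\widehat\varphi_\tau\setminus\varphi\ne\emptyset$ by (F4), since $\varphi$ is not Baire. By (F3) the vectors with coordinates in a countable dense subfield of $\mathbb K$ are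 dense in each $\varphi_n$, so $\widehat\varphi_\tau$ is separable and metrizable and has at most $\mathfrak c=\omega_1$ points.

\emph{The recursion.} We build increasing metrizable vector topologies $\tau_\alpha$ and increasing countable families $\mathcal S_\alpha$ of $\tau_\alpha$-null sequences, $\alpha<\omega_1$. As soon as $\tau_\alpha$ is defined, we list $\widehat\varphi_{\tau_\alpha}\setminus\varphi$ as $\{w_{\alpha,\gamma}:\gamma<\omega_1\}$, with repetitions allowed. Let $\tau_0$ be the norm topology and $\mathcal S_0=\emptyset$.

At a successor step $\alpha\to\alpha+1$, if $0$ lies in the $\tau_\alpha$-closure of $A_\alpha$, choose a $\tau_\alpha$-null sequence $S$ in $A_\alpha$, which is possible since $\tau_\alpha$ is metrizable, and let $\mathcal S_{\alpha+1}=\mathcal S_\alpha\cup\{S\}$. Otherwise let $\mathcal S_{\alpha+1}=\mathcal S_\alpha$. Apply Lemma~\ref{lem:step} to $\tau_{\beta(\alpha)}\subset\tau_\alpha$, to the members of $\mathcal S_{\alpha+1}$ together with the zero sequence, and to $w_{\beta(\alpha),\gamma(\alpha)}$. This gives $\tau_{\alpha+1}$ and a neighborhood $U_\alpha$.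

At a limit stage $\alpha$ let $\tau_\alpha=\sup_{\beta<\alpha}\tau_\beta$ and $\mathcal S_\alpha=\bigcup_{\beta<\alpha}\mathcal S_\beta$. As $\alpha$ is countable, $\tau_\alpha$ has a countable base at $0$ and $\mathcal S_\alpha$ is countable. A member of $\mathcal S_\beta$ is null in $\tau_{\beta'}$ for $\beta\le\beta'<\alpha$ because $\mathcal S_\beta\subset\mathcal S_{\beta'}$, and hence it is $\tau_\alpha$-null.

Let $\tau=\sup_{\alpha<\omega_1}\tau_\alpha$. It is a Hausdorff vector topology. Since the $\tau_\alpha$ increase, every $\tau$-neighborhood of $0$ contains a $\tau_\alpha$-neighborhood of $0$ for some $\alpha$; so a net converges in $\tau$ if and only if it converges to the same point in every $\tau_\alpha$. In particular all members of $\bigcup_\alpha\mathcal S_\alpha$ are $\tau$-null.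

\emph{$(\varphi,\tau)$ is FU.} Let $0\in\overline A$. Countable dimension reduces us to a countable set: by (F3) each $A\cap\varphi_n$ has a countable dense subset, and the union $A'$ of these subsets satisfies $A\subset\overline{A'}$. So $0\in\overline{A'}$. Let $A'=A_\alpha$. As $\tau_\alpha\subset\tau$, the point $0$ lies in the $\tau_\alpha$-closure of $A_\alpha$, so a sequence in $A_\alpha\subset A$ was put into $\mathcal S_{\alpha+1}$. It is $\tau$-null.

\emph{$(\varphi,\tau)$ is complete.} Let $(z^\lambda)$ be a $\tau$-Cauchy net. For each $\alpha$ it is $\tau_\alpha$-Cauchy and converges in $\widehat\varphi_{\tau_\alpha}$ to some $w_\alpha$. Suppose that $w_\beta\notin\varphi$ for some $\beta$, say $w_\beta=w_{\beta,\gamma}$, and take $\alpha$ with $(\beta(\alpha),\gamma(\alpha))=(\beta,\gamma)$. Since $U_\alpha$ is a $\tau$-neighborhood of $0$, there is $\lambda_0$ with $z^\lambda\in z^{\lambda_0}+U_\alpha$ for $\lambda\ge\lambda_0$. Then $w_\beta$ lies in the closure of $z^{\lambda_0}+U_\alpha$ in $\widehat\varphi_{\tau_\beta}$, contrary to the lemma. So all $w_\alpha$ lie in $\varphi$. For $\alpha<\alpha'$ the net converges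 to $w_{\alpha'}$ in $\tau_{\alpha'}$, hence in $\tau_\alpha$, so $w_\alpha=w_{\alpha'}$. The net converges to the common value in every $\tau_\alpha$, hence in $\tau$.

Finally, $\varphi=\bigcup_n\varphi_n$ is a union of proper closed subspaces, so it is not Baire by (F6).
\end{proof}

CH is what allows all tasks to be listed in type $\omega_1$. Each stage then has countably many predecessors, which keeps $\tau_\alpha$ metrizable and $\mathcal S_\alpha$ countable, as the successor step requires.

\begin{proof}[Proof of the second assertion of Theorem~\ref{thm:small}]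
Under CH we have $\mathfrak b=\omega_1$. The union of countable bases at $0$ of the $\tau_\alpha$ is a base at $0$ for $\tau$, so $\chi(\varphi,\tau)\le\omega_1=\mathfrak b$. By the first assertion $\chi(\varphi,\tau)\ge\mathfrak b$.
\end{proof}

\section{A complete $\kappa$-Fr\'echet--Urysohn space that is not Baire}\label{sec:zfc}

We construct a complete tvs $E$ with a continuous linear map $w:E\to\ell_1$ whose range lies in $\varphi$; the subspaces are $w^{-1}(\varphi_m)$. No recursion is available in ZFC, so all unwanted points must be excluded at once, by uncountably many counting functionals. The difficulty is to find sequences that are null for all of them.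

\subsection{The row space and the counting functionals}

A norm-null sequence in $\varphi$ may use more and more coordinates, and a counting functional penalizes this. We therefore pass to a space in which every rational vector of $\varphi$ is represented by a \emph{single} coordinate, as far out as we like, while a vector of $\ell_1\setminus\varphi$ still needs infinitely many.

Let $\Delta$ be the countable set of nonzero elements of $\varphi$ with rational coordinates, that is, with coordinates in $\mathbb Q$ or $\mathbb Q+i\mathbb Q$. Let $(d_i)_{i\in\omega}$ list $\Delta$, every element being repeated infinitely often. Put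
\[
L=\Big\{u\in\mathbb K^\omega:\ p(u):=\sum_i|u_i|\,\|d_i\|<\infty\Big\},\qquad \pi:L\to\ell_1,\quad\pi(u)=\sum_iu_id_i .
\]
This weighted $\ell_1$-space is a Banach space, and $\|\pi(u)\|\le p(u)$. For the unit vectors $e_i$ of $L$ we have $\pi(e_i)=d_i$ and $p(e_i)=\|d_i\|$. If $u$ has finite support, then $\pi(u)\in\varphi$. For an integer $r\ge1$ let
\[
\theta_r(u)=\sum_{i<r}\min\{1,r|u_i|\}\qquad(u\in L).
\]
As in Example~\ref{ex:count}, $\theta_r$ is an F-seminorm. It is continuous on $L$, because $|u_i|\le p(u)/\|d_i\|$. It satisfies $\theta_r(u)\le|\operatorname{supp}u|$, and $\theta_r(e_i)=0$ for $i\ge r$. If $u$ has infinite support, then $\theta_r(u)\to\infty$ as $r\to\infty$: given $n$ indices in the support, each contributes $1$ once $r$ exceeds these indices and the numbers $1/|u_i|$. So we may define $\gamma_k(u)$ as the least $r\ge1$ with $\theta_r(u)\ge2^k$ if $u$ has infinite support, and $\gamma_k(u)=1$ otherwise.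

For $g:\omega\to\{1,2,\dots\}$ and a sequence $a=(a_k)\in L^\omega$ of \emph{rows} put
\[
N_g(a)=\sum_k2^{-k}\theta_{g(k)}(a_k)\in[0,\infty].
\]
Three properties will be used. If all rows have infinite support and $g(k)=\gamma_k(a_k)$, every term is at least $1$, so
\begin{equation}\label{eq:detect}
N_g(a)=\infty\quad\text{if all $a_k$ have infinite support and } g(k)=\gamma_k(a_k)\text{ for all }k.
\end{equation}
If all rows equal a finitely supported $u$, then $N_g(a)\le2|\operatorname{supp}u|$. And for \emph{every} $g$,
\begin{equation}\label{eq:far}
N_g(e_i,e_i,\dots)\le\sum_{k:\,g(k)>i}2^{-k}\longrightarrow0\qquad(i\to\infty),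
\end{equation}
since the sum is at most $2^{-K}$ once $i\ge\max_{k\le K}g(k)$.

\subsection{Too much freedom and too little}\label{sub:models}

Here is the plan for the $\kappa$-FU property. Let $U$ be open with $0\in\overline U$. We can pick $A^j\in U$ that are small for the first $j$ members of a countable family of F-seminorms, but we know nothing about the others. Since $U$ is open, membership in $U$ persists if we keep the finitely many entries of $A^j$ seen by a basic neighborhood. So we keep these entries and overwrite the others by a default value $e_{i_j}$ with $\pi(e_{i_j})=w(A^j)$ and $i_j\to\infty$, which by \eqref{eq:far} is small for all $N_g$. For this, different functionals must look at different copies of the rows. How independent may the copies be?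

\emph{Independent copies.} Consider families $s_k(g)\in L$, indexed by $k$ and $g$, with a common value $w(s)=\pi(s_k(g))$ and with $N_g((s_k(g))_k)<\infty$ for all $g$. Overwriting is unrestricted, but nothing is excluded. Given $v\in\ell_1$, choose distinct indices $i(n)\ge g(k)$ with $d_{i(n)}=b_n$ and put $s_k(g)=\sum_nv_ne_{i(n)}$. Then all $N_g$ vanish and $w(s)=v$.

\emph{Copies along a tree.} To catch $s$, some functional must know in advance the rows it will see. Index the copies by $x\in L^\omega$, let $g_x(k)=\gamma_k(x_k)$, and require that $s_k(x)$ depend only on $(x_0,\dots,x_{k-1})$. Then the recursion $x_k=s_k(x)$ produces a point at which \eqref{eq:detect} applies, so some row has finite support and $w(s)\in\varphi$. But now overwriting is obstructed. If the entries of $A^j$ at a point $x'$ are kept and $x$ agrees with $x'$ up to $k$, the first rows at $x$ are kept too. A point $x$ outside our countable family may agree, for each $j$, up to some $k_j>j$ with a point $x'$ at which $A^j$ is kept but is not small, and we lose control of $N_{g_x}$.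

The way out is to use two tree variables and to require only that, among points with given initial segments, the $k$-th row be a sum of a function of $x$ and a function of $y$. This is still rigid enough for the recursion, and flexible enough for overwriting.

\subsection{The space}

Let $\mathcal X=L^\omega$, let $\Gamma=L^{\mathcal X}$ be the set of all functions $\mathcal X\to L$, and let $\mathcal Y=\Gamma^\omega$. For $x\in\mathcal X$ write $x|k=(x_0,\dots,x_{k-1})$ and $x^{(k)}=(x_0,\dots,x_{k-1},0,0,\dots)$, and use the same notation for $y\in\mathcal Y$. For $\sigma\in L^k$ and $\tau\in\Gamma^k$ let $[\sigma]=\{x:x|k=\sigma\}$ and $[\tau]=\{y:y|k=\tau\}$. The sets $[\sigma]\times[\tau]$ are the \emph{$k$-cells}; they partition $\mathcal X\times\mathcal Y$. Put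
\[
D_k(x,y)=x_k+y_k(x)-y_k(x^{(k)})\in L,\qquad g_{x,y}(k)=\gamma_k(D_k(x,y)).
\]
The vector $D_k(x,y)$ is the guess of the point $(x,y)$ for the $k$-th row; its form is explained by Lemma~\ref{lem:range}. For a family $s=(s_k)_{k\in\omega}$ of functions $s_k:\mathcal X\times\mathcal Y\to L$ let
\[
N_{x,y}(s)=N_{g_{x,y}}\big((s_k(x,y))_k\big),\qquad p_{k,x,y}(s)=p(s_k(x,y)).
\]
Let $E$ be the set of families $s$ such that
\begin{itemize}
\item[(E1)] $\pi(s_k(x,y))$ is the same vector $w(s)\in\ell_1$ for all $k,x,y$;
\item[(E2)] $s_k(x,y)-s_k(x',y)-s_k(x,y')+s_k(x',y')=0$ if $x|k=x'|k$ and $y|k=y'|k$;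
\item[(E3)] $N_{x,y}(s)<\infty$ for all $(x,y)\in\mathcal X\times\mathcal Y$.
\end{itemize}
Condition (E2) holds whenever $s_k$ has on each $k$-cell the form $\alpha(x)+\beta(y)$, and conversely it gives this form, with $\alpha(x)=s_k(x,y')$ and $\beta(y)=s_k(x',y)-s_k(x',y')$ for fixed $x',y'$.

On arbitrary families $N_{x,y}$ is subadditive and $N_{x,y}(ts)\le N_{x,y}(s)$ for $|t|\le1$. As (E1) and (E2) are linear conditions, $E$ is a vector space. For $s\in E$, dominated convergence gives $N_{x,y}(ts)\to0$ as $t\to0$. So the $N_{x,y}$ and $p_{k,x,y}$ are F-seminorms on $E$, and the $p_{k,x,y}$ separate points. We give $E$ the topology they define. The open sets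
\[
V(X,Y,m,\varepsilon)=\{s:\ N_{x,y}(s)<\varepsilon,\ p_{k,x,y}(s)<\varepsilon\ \text{ for all }k\le m,\ (x,y)\in X\times Y\},
\]
with $X\subset\mathcal X$ and $Y\subset\mathcal Y$ finite and nonempty, form a base at $0$. The linear map $w:E\to\ell_1$ is continuous, since $\|w(s)\|\le p_{0,x,y}(s)$. For finitely supported $u\in L$ the constant family $\bar u$, with all entries equal to $u$, belongs to $E$, and $w(\bar u)=\pi(u)$.

\subsection{Completeness and the failure of the Baire property}

\begin{lemma}\label{lem:complete}
$E$ is complete.
\end{lemma}

\begin{proof}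
Let $(s^\lambda)$ be a Cauchy net. Each net $(s^\lambda_k(x,y))_\lambda$ is Cauchy in $L$ and converges to some $s_k(x,y)$. The vectors $\pi(s_k(x,y))$ all equal $\lim_\lambda w(s^\lambda)$, so (E1) holds, and (E2) passes to the limit. Fix $(x,y)$, write $g=g_{x,y}$, and let $\varepsilon>0$. Take $\lambda_0$ with $N_{x,y}(s^\lambda-s^\mu)\le\varepsilon$ for $\lambda,\mu\ge\lambda_0$. By continuity of $\theta_r$, passing to the limit in $\mu$ gives $\sum_{k\le K}2^{-k}\theta_{g(k)}(s^\lambda_k(x,y)-s_k(x,y))\le\varepsilon$ for every $K$, so $N_{x,y}(s^\lambda-s)\le\varepsilon$ for $\lambda\ge\lambda_0$. By subadditivity $N_{x,y}(s)<\infty$. Hence $s\in E$ and $s^\lambda\to s$.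
\end{proof}

\begin{lemma}\label{lem:range}
$w(E)\subset\varphi$, and $E$ is the union of the increasing sequence of proper closed subspaces $E_m=w^{-1}(\varphi_m)$.
\end{lemma}

\begin{proof}
Let $s\in E$. We find a point $(x,y)$ that guesses all rows of $s$ correctly. By (E2), for any $(x,y)$,
\begin{equation}\label{eq:rect}
s_k(x,y)=s_k(x^{(k)},y)+s_k(x,y^{(k)})-s_k(x^{(k)},y^{(k)}).
\end{equation}
The first term on the right involves all of $y$ and the second all of $x$, so the two points cannot be built simultaneously. We build $y$ first and let it store whole functions of $x$; this is why its coordinates lie in $\Gamma$. Define $y\in\mathcal Y$ recursively by $y_k=s_k(\,\cdot\,,y^{(k)})$, where $y^{(k)}$ involves only $y_0,\dots,y_{k-1}$. With $y$ fixed, define $x\in\mathcal X$ recursively by $x_k=s_k(x^{(k)},y)$. Then \eqref{eq:rect} reads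
\[
s_k(x,y)=x_k+y_k(x)-y_k(x^{(k)})=D_k(x,y)\qquad(k\in\omega).
\]
If all these rows had infinite support, \eqref{eq:detect} would give $N_{x,y}(s)=\infty$, contrary to (E3). So some $s_k(x,y)$ has finite support, and $w(s)=\pi(s_k(x,y))\in\varphi$ by (E1).

Hence $E=\bigcup_mE_m$. Each $E_m$ is closed by (F3) and the continuity of $w$, and it is proper because $\bar e_i\notin E_m$ if $d_i=b_{m+1}$.
\end{proof}

\subsection{The $\kappa$-Fr\'echet--Urysohn property}

\begin{proposition}\label{prop:kfu}
$E$ is $\kappa$-FU.
\end{proposition}

\begin{proof}
Let $U\subset E$ be open with $0\in\overline U$. We construct a null sequence $(B^j)$ in $U$.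

\emph{Step 1: approximants $A^j$ and a countable frame.} Let $X\subset\mathcal X$, $Y\subset\mathcal Y$ be finite and nonempty and $m\ge1$. The open set $U\cap V(X,Y,m,1/m)$ is nonempty; take $A'$ in it. By Lemma~\ref{lem:range}, $w(A')=\sum_{n\le M}c_nb_n$. Choose $i(n)$ with $d_{i(n)}=b_n$. For small scalars $t_n$ the family $A=A'+\sum_{n\le M}t_n\bar e_{i(n)}$ stays in the open set, and $w(A)=\sum_{n\le M}(c_n+t_n)b_n$. We choose the $t_n$ so that all $c_n+t_n$ are rational and nonzero; then $w(A)\in\Delta$. As $U$ is open, there are finite sets $X'\supset X$, $Y'\supset Y$ and $m'\in\omega$, $\varepsilon'>0$ with $A+V(X',Y',m',\varepsilon')\subset U$. Fix these choices for every triple $(X,Y,m)$.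

Start from countably infinite subsets of $\mathcal X$ and $\mathcal Y$, add the sets $X'$, $Y'$ for all triples $(X,Y,m)$ with $X,Y$ inside the current sets, and repeat $\omega$ times. We obtain countably infinite sets $X_\infty$, $Y_\infty$ such that $X'\subset X_\infty$ and $Y'\subset Y_\infty$ whenever $X\subset X_\infty$ and $Y\subset Y_\infty$. Enumerate injectively $X_\infty=\{x^1,x^2,\dots\}$ and $Y_\infty=\{y^1,y^2,\dots\}$, and call $l$ the \emph{rank} of $x^l$ and of $y^l$, written $\operatorname{rk}$. Let $X_j=\{x^1,\dots,x^j\}$ and $Y_j=\{y^1,\dots,y^j\}$, and let $A^j,X'_j,Y'_j,m_j,\varepsilon_j$ be the choices for $(X_j,Y_j,j)$. Thus $X_j\subset X'_j\subset X_\infty$, $Y_j\subset Y'_j\subset Y_\infty$, and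
\begin{equation}\label{eq:small}
N_{x,y}(A^j)<\tfrac1j,\qquad p(A^j_k(x,y))<\tfrac1j\qquad(k\le j,\ (x,y)\in X_j\times Y_j).
\end{equation}
So $A^j$ is small on $X_j\times Y_j$, and it must be kept on the larger set $X'_j\times Y'_j$.

\emph{Step 2: default values and depth.} By \eqref{eq:small}, $\|w(A^j)\|<1/j$. Choose $i_j\ge j$ with $d_{i_j}=w(A^j)$ and put $v_j=e_{i_j}$. Then, using \eqref{eq:far},
\begin{equation}\label{eq:default}
\pi(v_j)=w(A^j),\qquad p(v_j)<\tfrac1j,\qquad N_{x,y}(\bar v_j)\to0\ \text{ for all }(x,y)\in\mathcal X\times\mathcal Y.
\end{equation}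
Choose $M_j\ge\max\{j,m_j\}$ such that $\sum_{k>M_j}2^{-k}<\varepsilon_j/2$ and, for the finitely many $(x,y)\in X'_j\times Y'_j$, also $\sum_{k>M_j}2^{-k}\theta_{g_{x,y}(k)}(A^j_k(x,y))<\varepsilon_j/2$.

\emph{Step 3: definition of $B^j$.} For $k>M_j$ put $B^j_k\equiv v_j$. Let $k\le M_j$, let $[\sigma]\times[\tau]$ be a $k$-cell, and put $X'_\sigma=X'_j\cap[\sigma]$, $Y'_\tau=Y'_j\cap[\tau]$. If one of these sets is empty, put $B^j_k=v_j$ on the cell. Otherwise let $a\in X'_\sigma$ and $b\in Y'_\tau$ be the elements of least rank, and let
\[
z(x,y)=A^j_k(x,y)-v_j\in\ker\pi\qquad((x,y)\in X'_\sigma\times Y'_\tau).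
\]
By (E2), $z(x,y)=z(x,b)+z(a,y)-z(a,b)$. We must extend $z$ to the cell in the form $\alpha(x)+\beta(y)$, and we want it to vanish as often as possible. We let $\alpha=0$ off $X'_\sigma$ and $\beta=0$ off $Y'_\tau$. On these sets $\alpha$ and $\beta$ are determined up to a constant, and since $\alpha(a)+\beta(b)=z(a,b)$, we can have $\alpha(a)=0$ or $\beta(b)=0$, but in general not both. The rule is to favor the point of smaller rank:
\begin{itemize}
\item[(R1)] if $\operatorname{rk}a<\operatorname{rk}b$, put $\alpha(x)=z(x,b)-z(a,b)$ and $\beta(y)=z(a,y)$;
\item[(R2)] if $\operatorname{rk}a\ge\operatorname{rk}b$, put $\alpha(x)=z(x,b)$ and $\beta(y)=z(a,y)-z(a,b)$.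
\end{itemize}
Put $B^j_k(x,y)=v_j+\alpha(x)+\beta(y)$ on the cell. For example, if $X'_\sigma=\{a,a'\}$, $Y'_\tau=\{b,b'\}$ and (R1) applies, the values of $B^j_k-v_j$ on the cell are
\[
\begin{array}{c|ccc}
 & b & b' & y\notin Y'_\tau\\ \hline
a & z(a,b) & z(a,b') & 0\\
a' & z(a',b) & z(a',b') & z(a',b)-z(a,b)\\
x\notin X'_\sigma & z(a,b) & z(a,b') & 0
\end{array}
\]
The pairs $(a,y)$ with $y\notin Y'_\tau$ receive the default value; the pairs $(x,b)$ with $x\notin X'_\sigma$ need not. Under both rules $\alpha+\beta=z$ on $X'_\sigma\times Y'_\tau$, so
\begin{equation}\label{eq:keep}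
B^j_k=A^j_k\ \text{ on }X'_j\times Y'_j\qquad(k\le M_j).
\end{equation}

\emph{Step 4: $B^j\in U$.} Since $\alpha,\beta$ take values in $\ker\pi$, (E1) holds with $w(B^j)=w(A^j)$. (E2) holds by the form of $B^j_k$ on cells. (E3) holds because each term of $N_{x,y}(B^j)$ is finite and the term of index $k>M_j$ is at most $2^{-k}$. So $B^j\in E$. Let $(x,y)\in X'_j\times Y'_j$. By \eqref{eq:keep}, $p_{k,x,y}(B^j-A^j)=0$ for $k\le m_j$, and with $g=g_{x,y}$,
\[
N_{x,y}(B^j-A^j)\le\sum_{k>M_j}2^{-k}\theta_{g(k)}(v_j)+\sum_{k>M_j}2^{-k}\theta_{g(k)}(A^j_k(x,y))<\varepsilon_j .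
\]
Thus $B^j\in A^j+V(X'_j,Y'_j,m_j,\varepsilon_j)\subset U$.

\emph{Step 5: $p_{k,x,y}(B^j)\to0$.} Fix $(x,y)\in\mathcal X\times\mathcal Y$ and $k$, and let $\sigma=x|k$, $\tau=y|k$. If $X_\infty\cap[\sigma]$ or $Y_\infty\cap[\tau]$ is empty, then $B^j_k(x,y)=v_j$ for all $j$, and \eqref{eq:default} applies. Otherwise let $a^*,b^*$ be the elements of least rank in these two sets. Let $j$ be at least $k$, $\operatorname{rk}a^*$, $\operatorname{rk}b^*$, and at least the ranks of $x$ and $y$ where these are defined. Then $k\le M_j$, $a=a^*\in X_j$ and $b=b^*\in Y_j$. By \eqref{eq:small} and \eqref{eq:default}, $p(z)<2/j$ at the points of the cell that lie in $X_j\times Y_j$. If $x\notin X_\infty$, then $\alpha(x)=0$; if $x\in X_\infty$, then $x\in X_j$ and $\alpha(x)$ is $z(x,b)-z(a,b)$ or $z(x,b)$. If $y\notin Y_\infty$, then $\beta(y)=0$; if $y\in Y_\infty$, then $y\in Y_j$ and $\beta(y)$ is $z(a,y)$ or $z(a,y)-z(a,b)$. In all cases $p(\alpha(x))$ and $p(\beta(y))$ are less than $4/j$, so $p(B^j_k(x,y))<9/j$.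

\emph{Step 6: $N_{x,y}(B^j)\to0$.} Fix $(x,y)$ and write $g=g_{x,y}$. Suppose first that $x\in X_\infty$ and $y\in Y_\infty$. For $j\ge\operatorname{rk}x,\operatorname{rk}y$, the row $B^j_k(x,y)$ equals $A^j_k(x,y)$ for $k\le M_j$ by \eqref{eq:keep} and $v_j$ for $k>M_j$. So $N_{x,y}(B^j)\le1/j+N_{x,y}(\bar v_j)\to0$.

In the other cases we claim that there is $K$, \emph{independent of $j$}, with $B^j_k(x,y)=v_j$ for all $k>K$ and all $j$. This suffices, for then
\[
N_{x,y}(B^j)\le\sum_{k\le K}2^{-k}\theta_{g(k)}(B^j_k(x,y))+N_{x,y}(\bar v_j),
\]
where the finite sum tends to $0$ by Step 5 and the continuity of $\theta_r$, and the last term by \eqref{eq:default}. To prove the claim we need only consider $k\le M_j$ such that, for $\sigma=x|k$ and $\tau=y|k$, both $X'_\sigma$ and $Y'_\tau$ are nonempty, and show that $\alpha(x)=\beta(y)=0$ if $k>K$.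

If $x\notin X_\infty$ and $y\notin Y_\infty$, then $\alpha(x)=\beta(y)=0$ for all $k$.

Let $x\in X_\infty$ have rank $r$ and $y\notin Y_\infty$. Then $\beta(y)=0$. The points $x^l$ $(l<r)$ differ from $x$ and the points $y^l$ $(l\le r)$ differ from $y$, so there is $K$ such that for $k>K$ none of them lies in $[x|k]$, respectively $[y|k]$. Let $k>K$. If $x\notin X'_j$, then $\alpha(x)=0$. If $x\in X'_j$, then $a=x$ and $\operatorname{rk}b>r=\operatorname{rk}a$, so (R1) applies and $\alpha(x)=z(x,b)-z(x,b)=0$.

Let $x\notin X_\infty$ and let $y\in Y_\infty$ have rank $r$. Then $\alpha(x)=0$. Choose $K$ such that for $k>K$ no $y^l$ with $l<r$ lies in $[y|k]$ and no $x^l$ with $l\le r$ lies in $[x|k]$. Let $k>K$. If $y\notin Y'_j$, then $\beta(y)=0$. If $y\in Y'_j$, then $b=y$ and $\operatorname{rk}a>r=\operatorname{rk}b$, so (R2) applies and $\beta(y)=z(a,y)-z(a,y)=0$.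

By Steps 4--6, $(B^j)$ is a null sequence in $U$.
\end{proof}

Lemmas~\ref{lem:complete} and~\ref{lem:range}, Proposition~\ref{prop:kfu} and (F6) prove Theorem~\ref{thm:zfc}. The last two cases of Step 6 are where the obstruction of Subsection~\ref{sub:models} disappears: in deep cells around a point outside the frame only frame points of high rank remain, and the priority rule places the uncontrolled constant $z(a,b)$ on those. The openness of $U$ was used twice in Step 1, to make $w(A^j)$ rational and to gain the room for overwriting; for arbitrary sets the argument gives nothing.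

\section{Properties of the examples}\label{sec:remarks}

\begin{remark}
Neither example is locally convex, by the results on locally convex spaces quoted in Section~\ref{sec:intro}, or directly by Proposition~\ref{prop:convex}. In the space $E$ of Theorem~\ref{thm:zfc} the failure of part (b) of that proposition is explicit. Choose $i_n\ge n$ with $d_{i_n}=b_n/(n+1)$. The sequence $(\bar e_{i_n})$ is null by \eqref{eq:far}. If $\sum_nt_n\bar e_{i_n}$ converges in $E$, its image $\sum_nt_nb_n/(n+1)$ under $w$ lies in $\varphi$, so all but finitely many $t_n$ vanish.
\end{remark}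

\begin{remark}
The space $E$ of Theorem~\ref{thm:zfc} satisfies $\mathfrak b\le\chi(E)\le2^{\mathfrak c}$. The lower bound is Theorem~\ref{thm:small}. For the upper bound, $|\mathcal X|=\mathfrak c^\omega=\mathfrak c$ and $|\mathcal Y|=(\mathfrak c^{\mathfrak c})^\omega=2^{\mathfrak c}$, and the sets $V(X,Y,m,1/m)$ form a base at $0$.
\end{remark}

\begin{remark}
In a model of ZFC in which every sequentially complete FU tvs is Baire, the space of Theorem~\ref{thm:zfc} is a complete $\kappa$-FU tvs that is not FU.
\end{remark}

\begin{thebibliography}{1}

\bibitem{GOR}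
Saak Gabriyelyan, Alexander V. Osipov, Evgenii Reznichenko,
\emph{Baire-type properties of topological vector spaces},
arXiv:2601.23008 (2026).

\end{thebibliography}
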